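
\theoremstyle{plain}
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}

\title{Compact spaces with scattered fibers in the random model}


\begin{abstract}
A compact space has scattered fibers if it admits a continuous map into a compact metric space all of whose fibers are scattered. Under Martin's Axiom there is a nonseparable compact space with scattered fibers that supports a strictly positive measure. We show that in the model obtained by adding at least $\omega_2$ random reals to a model of the Continuum Hypothesis there is no such space. So the statement ``every compact space with scattered fibers which supports a measure is separable'' is consistent with $\mathsf{ZFC}$ and, by the example under Martin's Axiom, independent of $\mathsf{ZFC}$. With the help of a theorem of \v{S}apirovski\u{\i}, the argument also shows that in this model every nonseparable compact space supporting a measure maps continuously onto $[0,1]^{\omega_2}$.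
\end{abstract}

\section{Introduction}

\subsection*{The question}

All spaces in this paper are Hausdorff. A \emph{measure} on a compact space $K$ is a Radon probability measure on $K$. We say that $K$ \emph{supports a measure} if it carries a strictly positive measure, that is, a measure $\mu$ with $\mu(U)>0$ for every nonempty open $U\subseteq K$.

Supporting a measure is a weakening of separability: if $\{k_n:n\in\omega\}$ is dense in $K$, then $\sum_n 2^{-n-1}\delta_{k_n}$ is strictly positive. The converse fails for spaces that are ``large''. The product $2^\theta$ supports its product measure, but it is not separable when $\theta>\mathfrak c$: if $D\subseteq 2^\theta$ is dense, then the sets $\{x\in D:x(\alpha)=1\}$, $\alpha<\theta$, are pairwise distinct, so $\theta\le 2^{|D|}$. One may ask under which smallness conditions the converse holds. This paper concerns the following one.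

\begin{definition}
A space is \emph{scattered} if each of its nonempty subspaces has an isolated point. A compact space $K$ has \emph{scattered fibers} if there are a compact metric space $M$ and a continuous $f\colon K\to M$ such that $f^{-1}[\{x\}]$ is scattered for each $x\in M$.
\end{definition}

There are two extreme cases. If $K$ is metrizable, we may take $f$ to be the identity; and $K$ is separable. If $K$ itself is scattered, we may take $M$ to be a point. If such a $K$ supports a measure, then its isolated points are dense, each of them has positive measure, so there are only countably many of them, and again $K$ is separable. The split interval $[0,1]\times\{0,1\}$ with the lexicographic order, projected to $[0,1]$, lies in between: its fibers have two points, and the countably many points over the rationals are dense. One might guess that a space assembled from a separable base and fibers of this simple kind is always separable if it supports a measure.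

Each ingredient of this guess is needed. The one-point compactification of an uncountable discrete space is scattered and not separable, but it does not support a measure. If $M$ were allowed to be an arbitrary compact space, the identity of $2^\theta$ with $\theta>\mathfrak c$ would be a counterexample. If the fibers were arbitrary, any nonseparable space supporting a measure would be a counterexample, with $M$ a point.

Nevertheless, the guess is not provable. It is known that under Martin's Axiom $\mathsf{MA}$ there is a nonseparable compact space with scattered fibers supporting a measure, and that such a space also exists if $\mathrm{add}(\mathcal N)=\mathrm{non}(\mathcal M)$. (Here $\mathrm{add}(\mathcal N)$ is the least number of null sets of reals whose union is not null, and $\mathrm{non}(\mathcal M)$ is the least size of a nonmeager set of reals.) Borodulin-Nadzieja \cite{BN} asked whether it is consistent that spaces with scattered fibers and supporting measures are separable. The answer is yes.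

\subsection*{Results}

For the whole paper we fix a model $V$ of $\mathsf{ZFC}+\mathsf{CH}$ and a cardinal $\kappa\ge\omega_2$ of $V$. Let $\mathbb B(\kappa)$ be the measure algebra of $2^\kappa$ with the product measure, and let $G$ be $\mathbb B(\kappa)$-generic over $V$. Thus $V[G]$ is obtained from $V$ by adding $\kappa$ random reals.

\begin{theorem}\label{thm:A}
In $V[G]$, every compact space with scattered fibers which supports a measure is separable.
\end{theorem}

So in $V[G]$ a compact space with scattered fibers supports a measure if and only if it is separable. Since $\mathrm{Con}(\mathsf{ZFC})$ implies $\mathrm{Con}(\mathsf{ZFC}+\mathsf{CH})$, we obtain the consistency; together with the examples under $\mathsf{MA}$ it gives the following.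

\begin{corollary}
If $\mathsf{ZFC}$ is consistent, then the statement ``every compact space with scattered fibers which supports a measure is separable'' is consistent with $\mathsf{ZFC}$; in fact it is independent of $\mathsf{ZFC}$.
\end{corollary}

Under $\mathsf{CH}$ we have $\mathrm{add}(\mathcal N)=\mathrm{non}(\mathcal M)=\omega_1$, so the ground model $V$ does contain a nonseparable example; it is the extension that contains none.

The method says something about arbitrary compact spaces. ``Maps onto'' always means: by a continuous map.

\begin{theorem}\label{thm:B}
In $V[G]$:
\begin{enumerate}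
\item[(1)] every nonseparable compact space supporting a measure maps onto $[0,1]^{\omega_2}$;
\item[(2)] if $K$ is compact and supports a measure, and there is a continuous $f\colon K\to M$ with $M$ compact metric such that no fiber of $f$ maps onto $[0,1]^{\omega_2}$, then $K$ is separable;
\item[(3)] if $\kappa=\omega_2$, then some nonseparable compact space supporting a measure does not map onto $[0,1]^{\omega_3}$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:B} is not needed for Theorem~\ref{thm:A}; its part (1) uses one more result from the literature, a theorem of \v{S}apirovski\u{\i}.

\subsection*{The idea}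

Scattered fibers are used only through two consequences, proved in Section~\ref{sec:fibers}: $K$ does not map onto $[0,1]^{\omega_1}$, and the points of countable character are dense in $K$. After that the map $f$ plays no role.

The way in which random reals produce a countable dense set is best seen in the following case. Suppose that $K$ supports $\mu$, that $K$ has a $\pi$-base $\mathcal P$ of size at most $\omega_1$ (every nonempty open set contains a member of $\mathcal P$, and these are nonempty and open), and that there is a measure preserving embedding of the measure algebra of $\mu$ into that of $2^{\omega_1}$. For $P\in\mathcal P$ pick a closed $F_P\subseteq P$ of positive measure, and let $B_P\subseteq2^{\omega_1}$ represent the image of $F_P$ under the embedding. Let $t\in2^{\omega_1}$ be a point that avoids the at most $\omega_1$ null sets $\bigcap_{P\in a}B_P$, where $a\subseteq\mathcal P$ is nonempty and finite and $\mu(\bigcap_{P\in a}F_P)=0$. Then $\{F_P:t\in B_P\}$ has the finite intersection property, so it has a common point $k_t\in K$: \emph{a random point of $2^{\omega_1}$ gives a point of $K$}. A sequence $(t_n)$ that avoids $\omega_1$ suitable null sets of $(2^{\omega_1})^\omega$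 enters every $B_P$, since $B_P$ has positive measure. Then $\{k_{t_n}:n\in\omega\}$ meets every $P$, and $K$ is separable. Such sequences exist in $V[G]$, because there $2^{\omega_1}$ is not a union of $\omega_1$ null sets.

The work consists in reaching this case. That the measure algebra is small is shown in Section~\ref{sec:type}: otherwise $K$ maps onto $[0,1]^{\omega_2}$. To get a small $\pi$-base we must find $\omega_1$ points of small $\pi$-character that together are dense. Some dense set $D$ of size at most $\omega_1$ is easy to find, since in $V[G]$ there are $\omega_1$ points of $2^{\omega_1}$ that meet every set of positive measure; but the points of $D$ may have large $\pi$-character. So we show that every point of $K$ is in the closure of a set of at most $\omega_1$ points of small $\pi$-character. If this fails for some $k\in K$, then a recursion of length $\omega_2$ gives a long ``well-ordered'' pattern of open sets. Since random reals are exchangeable, a pattern of length $\omega_2$ that holds for indices in increasing order must, on $\omega_2$ many indices, hold in \emph{every} order (Section~\ref{sec:symmetry}). This turns the chain into an independent family, and once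 more $K$ maps onto $[0,1]^{\omega_2}$.

\section{Preliminaries}\label{sec:prelim}

\subsection*{Topology}

A \emph{local $\pi$-base} at $x\in K$ is a family of nonempty open subsets of $K$ such that each neighborhood of $x$ contains a member of the family. (The members need not contain $x$.) The \emph{$\pi$-character} $\pi\chi(x,K)$ is the least size of a local $\pi$-base at $x$; it is at most the character, the least size of a local base. If $T\subseteq K$ is dense, then the union of local $\pi$-bases at the points of $T$ is a $\pi$-base of $K$.

A continuous surjection $p\colon Z\to Y$ of compact spaces is \emph{irreducible} if $p[Z']\ne Y$ for each closed $Z'\subsetneq Z$. If $p\colon Z\to Y$ is any continuous surjection of compact spaces, then by Zorn's lemma there is a minimal closed $Z_0\subseteq Z$ with $p[Z_0]=Y$ (by compactness, the intersection of a chain of closed sets that map onto $Y$ maps onto $Y$), and $p{\restriction}Z_0$ is irreducible. We shall use that if $p\colon Z\to Y$ is irreducible and $U\subseteq Z$ is nonempty and open, then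
\begin{equation}\label{eq:irr}
O=Y\setminus p[Z\setminus U]\ \text{ is nonempty and open, and } p^{-1}[O]\subseteq U .
\end{equation}
Indeed, $O$ is open because $p[Z\setminus U]$ is compact, it is nonempty by irreducibility, and the inclusion is clear.

The following lemma produces maps onto cubes.

\begin{lemma}\label{lem:indep}
Let $K$ be compact and $\Lambda$ an infinite set.
\begin{enumerate}
\item[(a)] If a closed subset of $K$ maps onto $2^\Lambda$, then $K$ maps onto $[0,1]^\Lambda$.
\item[(b)] Let $(H_\alpha,L_\alpha)_{\alpha\in\Lambda}$ be pairs of disjoint closed subsets of $K$ such that $\bigcap_{\alpha\in I}H_\alpha\cap\bigcap_{\alpha\in J}L_\alpha\neq\emptyset$ for all disjoint finite $I,J\subseteq\Lambda$. Then $K$ maps onto $[0,1]^\Lambda$.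
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As $\Lambda$ is infinite, $2^\Lambda\cong(2^\omega)^\Lambda$ maps onto $[0,1]^\Lambda$ by binary expansions in each coordinate. So a closed $F\subseteq K$ maps onto $[0,1]^\Lambda$. By Tietze's theorem each coordinate of this map extends to a continuous function $K\to[0,1]$, and together these give a map of $K$ onto $[0,1]^\Lambda$.

(b) On the closed set $F=\bigcap_{\alpha\in\Lambda}(H_\alpha\cup L_\alpha)$ let $h(x)(\alpha)=0$ if $x\in H_\alpha$ and $h(x)(\alpha)=1$ if $x\in L_\alpha$. As $H_\alpha$ and $L_\alpha$ are disjoint and closed, $h\colon F\to2^\Lambda$ is continuous. It is onto, because for every $I\subseteq\Lambda$ the set $\bigcap_{\alpha\in I}H_\alpha\cap\bigcap_{\alpha\in\Lambda\setminus I}L_\alpha$ is nonempty by compactness. Now use (a).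
\end{proof}

\subsection*{Measure algebras}

We write $\lambda$ for the completed product measure on any $2^\theta$, and $\mathcal B_\theta$ for its measure algebra (measurable sets modulo null sets). The \emph{Baire sets} of $2^\theta$ are the members of the $\sigma$-algebra generated by the clopen sets. Every Baire set depends on countably many coordinates, every measurable set differs from some Baire set by a null set, every measurable set of positive measure contains a Baire set of positive measure, and every null set is contained in a Baire null set. For a measure $\mu$ on $K$ and a Borel (or, on $2^\theta$, measurable) set $E$, let $E^\bullet$ be its class in the measure algebra; we write $\mu$ also for the induced function on the algebra.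

The measure algebra $\mathfrak A$ of $\mu$ is a complete Boolean algebra and a complete metric space for the metric $\mu(a\triangle b)$; the Boolean operations and $\mu$ are continuous. A subalgebra is \emph{closed} if it is closed for this metric, equivalently, if it is a complete subalgebra. The (Maharam) \emph{type} of $\mathfrak A$ is the least size of a set that generates $\mathfrak A$ as a closed subalgebra; if infinite, it equals the density character of the metric space $\mathfrak A$. Nonzero principal ideals of $\mathfrak A$ are regarded as probability algebras with the normalized measure. The algebra is \emph{homogeneous} if all its nonzero principal ideals have the same type. We use the following theorems.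
\begin{itemize}
\item \emph{Maharam's theorem.} Every probability algebra is a countable direct sum of atoms and homogeneous algebras. A homogeneous probability algebra of infinite type $\theta$ is isomorphic to $\mathcal B_\theta$ by a measure preserving isomorphism.
\item \emph{Lifting theorem.} There is a Boolean homomorphism $\rho$ from $\mathcal B_\theta$ to the algebra of measurable subsets of $2^\theta$ such that $\rho(a)^\bullet=a$ for all $a$.
\item \emph{Hajnal's set mapping theorem.} If $F\colon\omega_2\to[\omega_2]^{\le\omega}$ satisfies $\alpha\notin F(\alpha)$ for all $\alpha$, then there is $\Lambda\subseteq\omega_2$ with $|\Lambda|=\omega_2$ and $\beta\notin F(\alpha)$ for all $\alpha,\beta\in\Lambda$.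
\item \emph{$\Delta$-system lemma.} Under $\mathsf{CH}$, for every family $(S_\alpha)_{\alpha<\omega_2}$ of countable sets there are $\Lambda\subseteq\omega_2$ with $|\Lambda|=\omega_2$ and a set $R$ such that $S_\alpha\cap S_\beta=R$ for distinct $\alpha,\beta\in\Lambda$.
\end{itemize}

The point of a lifting is the following: if $t\in\rho(a_1)\cap\dots\cap\rho(a_n)$, then $t\in\rho(a_1\cap\dots\cap a_n)$, and so $a_1\cap\dots\cap a_n\ne0$, because $\rho(0)=\emptyset$. With arbitrary representatives of the $a_i$ this would be true only for almost all $t$, and the exceptional null sets would accumulate if the family of the $a$'s is large.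

\section{Small sets and covers in the random model}

A condition in $\mathbb B(\kappa)$ is given by a Baire set $P\subseteq2^\kappa$ of positive measure in $V$. The filter $G$ determines the generic point $r\in2^\kappa$ by $r(\alpha)=i$ iff $\{x:x(\alpha)=i\}^\bullet\in G$, and $V[G]=V[r]$. We use the following standard facts; see Kunen \cite{Kunen}. Baire and Borel sets and Borel functions coded in a smaller model are understood to be reinterpreted in the larger one.

\begin{itemize}
\item[(R0)] $\mathbb B(\kappa)$ is ccc. So cardinals are preserved, and for infinite cardinals $\nu$ each set of ordinals of size $\le\nu$ in $V[G]$ is covered by a set in $V$ which has size $\le\nu$ in $V$.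
\item[(R1)] For each name $\dot c$ for an element of $2^\omega$ there are, in $V$, a countable $S\subseteq\kappa$ and a Borel $h\colon2^S\to2^\omega$ with $\Vdash\dot c=h(\dot r{\restriction}S)$. For a Borel set $B$ coded in $V$, a condition $P$ forces $h(\dot r{\restriction}S)\in B$ if and only if $h(x{\restriction}S)\in B$ for almost every $x\in P$.
\item[(R2)] For $S\subseteq\kappa$ with $S\in V$, the point $r{\restriction}(\kappa\setminus S)$ is $\mathbb B(\kappa\setminus S)$-generic over $V[r{\restriction}S]$, where the algebra is computed in $V[r{\restriction}S]$. In particular $r{\restriction}(\kappa\setminus S)$ avoids all Baire null sets of $2^{\kappa\setminus S}$ coded in $V[r{\restriction}S]$.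
\end{itemize}

By (R1), each real of $V[G]$ lies in $V[r{\restriction}S]$ for some countable $S\in V$. By (R0), $\omega_1$ and $\omega_2$ mean the same in $V$ and in $V[G]$.

The next two lemmas are complementary. The first says that $\omega_1$ points are enough to meet \emph{all} sets of positive measure; the second says that $\omega_1$ null sets never cover.

\begin{lemma}\label{lem:non}
In $V[G]$ there is $Y\subseteq2^{\omega_2}$ with $|Y|\le\omega_1$ that meets every measurable set of positive measure. The same holds for $2^{\omega_1}$, and for $2^W$ whenever $|W|=\omega_2$.
\end{lemma}

\begin{proof}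
Fix in $V$ an injection $e\colon\omega_1\times\omega_2\to\kappa$; this is where $\kappa\ge\omega_2$ is used. Put $y_\xi(\beta)=r(e(\xi,\beta))$ for $\xi<\omega_1$, $\beta<\omega_2$, and $Y=\{y_\xi:\xi<\omega_1\}$.

A set of positive measure contains a Baire set of positive measure, which depends on countably many coordinates. By (R0) these coordinates are covered by a countably infinite set $E\in V$. So the given set contains $\{t:t{\restriction}E\in T\}$ for some Borel $T\subseteq2^E$ of positive measure. A code of $T$ is a real (use an enumeration of $E$ in $V$), so it lies in $V[r{\restriction}S]$ for some countable $S\in V$. As $e^{-1}[S]$ is countable, there is $\eta<\omega_1$ such that $S$ is disjoint from $e[[\eta,\omega_1)\times\omega_2]$. The set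
\[
\{(x_n)\in(2^E)^\omega:\ x_n\notin T\text{ for all }n\}
\]
is null, as $\lambda(T)>0$, and it is coded in $V[r{\restriction}S]$. The sequence $(y_{\eta+n}{\restriction}E)_{n\in\omega}$ consists of values of $r$ at the distinct coordinates $e(\eta+n,\beta)\in\kappa\setminus S$, where $n\in\omega$, $\beta\in E$. By (R2) it avoids the null set above. So $y_{\eta+n}{\restriction}E\in T$ for some $n$.

For $2^{\omega_1}$, restrict the points of $Y$ to $\omega_1$: if $A\subseteq2^{\omega_1}$ has positive measure, so does $\{t\in2^{\omega_2}:t{\restriction}\omega_1\in A\}$. For $2^W$, transfer $Y$ by a bijection between $W$ and $\omega_2$.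
\end{proof}

\begin{lemma}\label{lem:cov}
In $V[G]$, $2^{\omega_1}$ is not a union of $\omega_1$ null sets. Hence neither is $(2^{\omega_1})^\omega\cong2^{\omega_1}$.
\end{lemma}

\begin{proof}
Let $N_\eta$, $\eta<\omega_1$, be null sets. Enlarging them we may assume that $N_\eta$ is a Baire null set that depends on coordinates below some $\gamma_\eta<\omega_1$ and has a code in $V[r{\restriction}S_\eta]$, where $S_\eta\in V$ is countable. By (R0) there is $S\in V$ with $|S|\le\omega_1$ and $\bigcup_\eta S_\eta\subseteq S\subseteq\kappa$. As $\kappa\ge\omega_2$, there is in $V$ an injection $e\colon\omega_1\to\kappa\setminus S$. All $N_\eta$ are coded in $V[r{\restriction}S]$, so by (R2) the point $r\circ e\in2^{\omega_1}$ avoids every $N_\eta$. The last statement holds because $(2^{\omega_1})^\omega\cong2^{\omega_1\times\omega}$ with the product measure.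
\end{proof}

\begin{remark}
These lemmas also show that $\mathrm{add}(\mathcal N)=\omega_1<\mathrm{non}(\mathcal M)$ in $V[G]$, so, in accordance with Theorem~\ref{thm:A}, the second hypothesis quoted in the introduction fails there. Restricting the points in Lemma~\ref{lem:non} to $\omega$ gives a set of reals of size at most $\omega_1$ which is not null; it is a union of at most $\omega_1$ singletons. Now let $A\subseteq2^\omega$ with $|A|\le\omega_1$, and write $2^\omega=N\cup M$ with $N$ null and $M$ meager. By Lemma~\ref{lem:cov} (applied to the preimages of the sets $a+N$, $a\in A$, in $2^{\omega_1}$) there is $x\notin A+N$. Then $x-a\in M$ for each $a\in A$, so $A\subseteq x+M$ is meager, as $+$ and $-$ coincide in $2^\omega$.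
\end{remark}

\section{Order patterns are symmetric}\label{sec:symmetry}

\subsection*{Two indices, by hand}

Later we shall meet elements $u_\alpha,v_\alpha$ $(\alpha<\omega_2)$ of a separable measure algebra with
\[
\mu(u_\alpha\cap v_\beta)>0\quad\text{whenever }\alpha<\beta ,
\]
and we shall want the same for $\alpha>\beta$, at least for many indices. Here is the reason why this is possible, in the simplest situation. Suppose that the algebra is coded in $V$ and that $c_\alpha=(u_\alpha,v_\alpha)$ is computed from $r$ as
\[
c_\alpha=h(r\circ\pi_\alpha)=\bigl(u(r\circ\pi_\alpha),v(r\circ\pi_\alpha)\bigr),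
\]
where $h=(u,v)$ is \emph{one} Borel function on $2^\omega$, and the injections $\pi_\alpha\colon\omega\to\kappa$ have pairwise \emph{disjoint} ranges $S_\alpha$. Let $\alpha<\beta$, and suppose that the largest condition forces $\mu(u_\alpha\cap v_\beta)>0$. By (R1) this means
\[
\mu\bigl(u(x\circ\pi_\alpha)\cap v(x\circ\pi_\beta)\bigr)>0\qquad\text{for almost every }x\in2^\kappa.
\]
Let $e\colon\kappa\to\kappa$ exchange $\pi_\alpha(j)$ with $\pi_\beta(j)$ for $j\in\omega$ and fix everything else. The map $x\mapsto x\circ e$ preserves $\lambda$, and for $y=x\circ e$ we have $y\circ\pi_\beta=x\circ\pi_\alpha$ and $y\circ\pi_\alpha=x\circ\pi_\beta$. So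
\[
\mu\bigl(u(y\circ\pi_\beta)\cap v(y\circ\pi_\alpha)\bigr)>0\qquad\text{for almost every }y\in2^\kappa,
\]
that is, $\mu(u_\beta\cap v_\alpha)>0$ is forced as well.

In general the sets $S_\alpha$ overlap, the functions $h_\alpha$ differ, the hypothesis is forced only by some condition $P$, and we need patterns of $n$ indices. The overlaps are dealt with by a $\Delta$-system, the functions by counting, the condition by deleting countably many indices, and the $n$ indices by a permutation. The first two of these steps use $\mathsf{CH}$ in $V$ and the fact that there are $\omega_2$ indices.

\subsection*{The general case}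

\begin{lemma}\label{lem:sym}
In $V[G]$ let $Z$ be a Polish space, let $B_n\subseteq Z^n$ be Borel $(n\ge1)$, and let $c_\alpha\in Z$ $(\alpha<\omega_2)$ be such that $(c_{\alpha_1},\dots,c_{\alpha_n})\in B_n$ whenever $\alpha_1<\dots<\alpha_n$. Then there is $\Lambda\subseteq\omega_2$ with $|\Lambda|=\omega_2$ such that $(c_{\alpha_1},\dots,c_{\alpha_n})\in B_n$ for all $n$ and all pairwise distinct $\alpha_1,\dots,\alpha_n\in\Lambda$, in any order.
\end{lemma}

\begin{proof}
\emph{Reductions.} There is a Borel isomorphism of $Z$ with a Borel subset of $2^\omega$, and we may replace the $c_\alpha$ and the $B_n$ by their images. So let $Z=2^\omega$. The sequence $(B_n)$ is coded by a real in $V[r{\restriction}S_0]$ for some countable $S_0\in V$. The model $V[r{\restriction}S_0]$ satisfies $\mathsf{CH}$: the forcing $\mathbb B(S_0)$ is ccc and of size at most $\omega_1$, so there are at most $\omega_1^\omega=\omega_1$ nice names for reals. By (R2), $V[G]$ is an extension of $V[r{\restriction}S_0]$ by $\mathbb B(\kappa\setminus S_0)$, and $|\kappa\setminus S_0|=\kappa$. So we may replace $V$ by $V[r{\restriction}S_0]$ and $r$ by $r{\restriction}(\kappa\setminus S_0)$, reindexed by a bijection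 in $V$ of $\kappa$ with $\kappa\setminus S_0$. Thus we may assume that $(B_n)$ is coded in $V$.

\emph{Uniformization.} Take in $V$ a sequence $(\dot c_\alpha)_{\alpha<\omega_2}$ of names for the points $c_\alpha$, each forced to be an element of $2^\omega$, and a condition in $G$, given by a Baire set $P\subseteq2^\kappa$, that forces the hypothesis on the $\dot c_\alpha$. Let $P$ depend on the countable set $S_P$ of coordinates. Work in $V$. By (R1), $\Vdash\dot c_\alpha=h_\alpha(\dot r{\restriction}S_\alpha)$ with $S_\alpha\subseteq\kappa$ countable and $h_\alpha\colon2^{S_\alpha}\to2^\omega$ Borel. By the $\Delta$-system lemma there are $\Lambda\subseteq\omega_2$ of size $\omega_2$ and $R$ with $S_\alpha\cap S_\beta=R$ for distinct $\alpha,\beta\in\Lambda$. Let $\pi_\alpha\colon\tau_\alpha\to S_\alpha$ be the increasing enumeration of $S_\alpha$, where $\tau_\alpha<\omega_1$. There are $\omega_1$ countable ordinals $\tau$, and by $\mathsf{CH}$ there are at most $\omega_1$ subsets of each $\tau$ and at most $\omega_1$ Borel functions $2^\tau\to2^\omega$. Since there are $\omega_2$ indices, we may shrink $\Lambda$ so that for $\alpha\in\Lambda$: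
\begin{itemize}
\item $\tau_\alpha=\tau$ does not depend on $\alpha$;
\item $\pi_\alpha^{-1}[R]=\varrho$ does not depend on $\alpha$; then $\pi_\alpha{\restriction}\varrho$, being the order isomorphism of $\varrho$ and $R$, does not depend on $\alpha$ either;
\item there is one Borel $h\colon2^\tau\to2^\omega$ with $h_\alpha(x{\restriction}S_\alpha)=h(x\circ\pi_\alpha)$ for all $x\in2^\kappa$.
\end{itemize}
The sets $S_\alpha\setminus R$ are pairwise disjoint. Hence only countably many of them meet $S_P$, and after removing these indices we have $S_P\cap(S_\alpha\setminus R)=\emptyset$ for $\alpha\in\Lambda$.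

\emph{Permuting coordinates.} Let $\alpha_1,\dots,\alpha_n\in\Lambda$ be distinct, and let $\sigma$ be the permutation of $\{1,\dots,n\}$ with $\alpha_{\sigma(1)}<\dots<\alpha_{\sigma(n)}$. Define $e\colon\kappa\to\kappa$ by
\[
e\circ\pi_{\alpha_i}=\pi_{\alpha_{\sigma(i)}}\quad(1\le i\le n),\qquad e(\zeta)=\zeta\ \text{ for }\zeta\notin\bigcup_i(S_{\alpha_i}\setminus R).
\]
This is well defined: on $R$ all formulas give the identity, since the $\pi_\alpha$ agree on $\varrho$; and the sets $S_{\alpha_i}\setminus R$ are disjoint. As $\sigma$ is a permutation, $e$ permutes these sets and is a bijection. It is the identity on $S_P$. So $x\mapsto x\circ e$ is a $\lambda$-preserving bijection of $2^\kappa$, and $x\in P$ if and only if $x\circ e\in P$.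

We apply (R1) to the name of an $n$-tuple, that is, to $(2^\omega)^n\cong2^\omega$ and the countable set $\bigcup_iS_{\alpha_i}$. By the hypothesis for the increasing tuple, for almost every $x\in P$
\[
\bigl(h(x\circ\pi_{\alpha_{\sigma(1)}}),\dots,h(x\circ\pi_{\alpha_{\sigma(n)}})\bigr)\in B_n .
\]
With $y=x\circ e$ we have $y\circ\pi_{\alpha_i}=x\circ\pi_{\alpha_{\sigma(i)}}$, so this says $\bigl(h(y\circ\pi_{\alpha_1}),\dots,h(y\circ\pi_{\alpha_n})\bigr)\in B_n$. As $x\mapsto x\circ e$ preserves $\lambda$ and $P$, this holds for almost every $y\in P$. By (R1), $P\Vdash(\dot c_{\alpha_1},\dots,\dot c_{\alpha_n})\in B_n$. As $P$ represents a condition in $G$, this proves the lemma.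
\end{proof}

\begin{remark}
One cannot replace $\omega_2$ by $\omega_1$: there is a sequence $(c_\alpha)_{\alpha<\omega_1}$ in $\omega^\omega$ that is strictly increasing modulo finite, that is, $c_\alpha(j)<c_\beta(j)$ for all but finitely many $j$ if $\alpha<\beta$. This is a Borel condition $B_2$ on the pair $(c_\alpha,c_\beta)$ (put $B_n=(\omega^\omega)^n$ for $n\ne2$), and it never holds in both orders.
\end{remark}

\section{Measures of large type}\label{sec:type}

\begin{lemma}\label{lem:type}
In $V[G]$, if a compact space $K$ carries a measure of type $\ge\omega_2$, then $K$ maps onto $[0,1]^{\omega_2}$.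
\end{lemma}

Such a measure gives, on a set of positive measure, $\omega_2$ pairs of complementary Borel sets which are stochastically independent. To apply Lemma~\ref{lem:indep} we need closed sets. Replacing the Borel sets by closed subsets costs a little measure for each index, and in an intersection of many sets these losses may add up to everything. So for each index $\alpha$ we consider the set $p_\alpha$ of points where nothing is lost. It has measure greater than $1/2$, which alone does not make finite intersections of the $p_\alpha$ nonnull. This is achieved by passing to $\omega_2$ of the indices with the help of Lemma~\ref{lem:non}. Before that, Hajnal's theorem is used to select $\omega_2$ indices for which no $p_\alpha$ depends on a selected coordinate.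

\begin{proof}
Work in $V[G]$ and let $\mu$ be the measure. If all homogeneous summands in Maharam's decomposition of its algebra had type $\le\omega_1$, then sets generating the summands, together with the countably many units of the summands, would generate the algebra, and its type would be at most $\omega_1$. So there is a Borel $B\subseteq K$ with $\mu(B)>0$ such that the measure algebra of the normalized restriction $\mu_B$ of $\mu$ to $B$ is homogeneous of some type $\tau\ge\omega_2$. Let $\Phi$ be a measure preserving isomorphism of this algebra with $\mathcal B_\tau$.

\emph{Closed sets.} For $\alpha<\omega_2$ and $i<2$ put $e^i_\alpha=\{t\in2^\tau:t(\alpha)=i\}$. Let $E^0_\alpha,E^1_\alpha\subseteq B$ be disjoint Borel sets representing $\Phi^{-1}((e^0_\alpha)^\bullet)$ and $\Phi^{-1}((e^1_\alpha)^\bullet)$. As $\mu$ is Radon, there are compact $C^i_\alpha\subseteq E^i_\alpha$ with $\mu_B(E^i_\alpha\setminus C^i_\alpha)<1/8$. Choose Baire sets $c^i_\alpha\subseteq e^i_\alpha$ that represent $\Phi((C^i_\alpha)^\bullet)$, and a countable set $J_\alpha\ni\alpha$ of coordinates on which $c^0_\alpha$ and $c^1_\alpha$ depend. Then $\lambda(e^i_\alpha\setminus c^i_\alpha)<1/8$.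

\emph{Where nothing is lost.} Let $t^{\alpha,i}$ denote $t$ with the $\alpha$-th coordinate changed to $i$, and put
\[
p_\alpha=\{t\in2^\tau:\ t^{\alpha,0}\in c^0_\alpha\text{ and }t^{\alpha,1}\in c^1_\alpha\}.
\]
The set $\{t:t^{\alpha,i}\notin c^i_\alpha\}$ does not depend on the coordinate $\alpha$, and its intersection with $e^i_\alpha$ is $e^i_\alpha\setminus c^i_\alpha$. So its measure is $2\lambda(e^i_\alpha\setminus c^i_\alpha)<1/4$. Hence $\lambda(p_\alpha)>1/2$. Moreover, $p_\alpha$ depends only on the coordinates in $J_\alpha\setminus\{\alpha\}$, and $p_\alpha\cap e^i_\alpha\subseteq c^i_\alpha$.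

\emph{Separating the coordinates.} By Hajnal's theorem, applied to $\alpha\mapsto(J_\alpha\cap\omega_2)\setminus\{\alpha\}$, there is $\Lambda_0\subseteq\omega_2$ of size $\omega_2$ with $\beta\notin J_\alpha$ for distinct $\alpha,\beta\in\Lambda_0$. So no $p_\alpha$ with $\alpha\in\Lambda_0$ depends on a coordinate in $\Lambda_0$.

\emph{A centered subfamily.} Let $W=\bigcup_{\alpha\in\Lambda_0}J_\alpha$. Then $|W|=\omega_2$, and we may regard the $p_\alpha$, $\alpha\in\Lambda_0$, as subsets of $2^W$. Let $\rho$ be a lifting of the measure algebra of $2^W$, and let $Y\subseteq2^W$ be as in Lemma~\ref{lem:non}. Each $\rho(p_\alpha^\bullet)$ has positive measure and so meets $Y$. As $|Y|<\omega_2$, there are $y\in Y$ and $\Lambda\subseteq\Lambda_0$ of size $\omega_2$ with $y\in\rho(p_\alpha^\bullet)$ for all $\alpha\in\Lambda$. For finite $a\subseteq\Lambda$ we have $y\in\rho\bigl((\bigcap_{\alpha\in a}p_\alpha)^\bullet\bigr)$, so $\lambda(\bigcap_{\alpha\in a}p_\alpha)>0$.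

\emph{Conclusion.} Let $a\subseteq\Lambda$ be finite and $i\colon a\to2$. As $\bigcap_{\alpha\in a}p_\alpha$ does not depend on coordinates in $a$,
\[
\lambda\Bigl(\bigcap_{\alpha\in a}c^{i(\alpha)}_\alpha\Bigr)\ \ge\ \lambda\Bigl(\bigcap_{\alpha\in a}p_\alpha\cap\bigcap_{\alpha\in a}e^{i(\alpha)}_\alpha\Bigr)=2^{-|a|}\,\lambda\Bigl(\bigcap_{\alpha\in a}p_\alpha\Bigr)>0 .
\]
Hence $\mu_B(\bigcap_{\alpha\in a}C^{i(\alpha)}_\alpha)>0$, and this intersection is nonempty. By Lemma~\ref{lem:indep}(b) for the pairs $(C^0_\alpha,C^1_\alpha)_{\alpha\in\Lambda}$, $K$ maps onto $[0,1]^{\omega_2}$.
\end{proof}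

\section{The main proposition}

\begin{proposition}\label{prop:main}
In $V[G]$ let $K$ be a compact space with a strictly positive measure $\mu$. Suppose that $K$ does not map onto $[0,1]^{\omega_2}$ and that $Q=\{x\in K:\pi\chi(x,K)\le\omega_1\}$ is dense in $K$. Then $K$ has a $\pi$-base of size $\le\omega_1$ and is separable.
\end{proposition}

The rest of this section is the proof; we work in $V[G]$ throughout. Let $\mathfrak A$ be the measure algebra of $\mu$. By Lemma~\ref{lem:type} its type is at most $\omega_1$. Steps 0 and 1 use only this; the assumption on maps onto $[0,1]^{\omega_2}$ is used once more in Step~2, the main step, where Lemma~\ref{lem:sym} enters.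

\subsection*{Step 0: an embedding $\Phi\colon\mathfrak A\to\mathcal B_{\omega_1}$}

We want a measure preserving Boolean embedding, so that points of $2^{\omega_1}$ can be used to select points of $K$. As $\mathfrak A$ may have atoms and summands of small type, we first make it homogeneous. Let $\mathfrak C$ be the measure algebra of the product measure $\mu\times\lambda$ on the $\sigma$-algebra generated by the sets $A\times C$ with $A\subseteq K$ Borel and $C\subseteq2^{\omega_1}$ Baire. The map $A^\bullet\mapsto(A\times2^{\omega_1})^\bullet$ is a measure preserving embedding of $\mathfrak A$ into $\mathfrak C$, so it suffices to see that $\mathfrak C\cong\mathcal B_{\omega_1}$ by a measure preserving isomorphism.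

The algebra $\mathfrak C$ is generated by a generating set of $\mathfrak A$ of size $\le\omega_1$ together with the classes $e_\alpha$ of the sets $\{(k,t):t(\alpha)=1\}$, $\alpha<\omega_1$. So $\mathfrak C$ and its principal ideals have type $\le\omega_1$. Let $c\in\mathfrak C$ be nonzero. A set representing $c$ depends, in its second variable, only on a countable set $J$ of coordinates. For distinct $\alpha,\beta\in\omega_1\setminus J$ the distance of $c\cap e_\alpha$ and $c\cap e_\beta$ is the measure of $c\cap(e_\alpha\triangle e_\beta)$, which is half the measure of $c$. So the principal ideal of $c$ is not metrically separable, and its type is exactly $\omega_1$. Thus $\mathfrak C$ is homogeneous of type $\omega_1$, and Maharam's theorem gives $\mathfrak C\cong\mathcal B_{\omega_1}$.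

\subsection*{Step 1: a dense set $D\subseteq K$ with $|D|\le\omega_1$}

Let $\rho$ be a lifting of $\mathcal B_{\omega_1}$, and let $Y\subseteq2^{\omega_1}$ be as in Lemma~\ref{lem:non}. For $t\in Y$ put
\[
\mathcal F_t=\{F\subseteq K\text{ closed}:\ t\in\rho(\Phi(F^\bullet))\}.
\]
This family contains $K$ and is closed under finite intersections, as $\rho$ and $\Phi$ are homomorphisms; it does not contain $\emptyset$, as $\rho(0)=\emptyset$. By compactness there is $k_t\in\bigcap\mathcal F_t$. Let $D=\{k_t:t\in Y\}$. If $U\subseteq K$ is nonempty and open, then $\mu(U)>0$, so there is a closed $F\subseteq U$ with $\mu(F)>0$. The set $\rho(\Phi(F^\bullet))$ has positive measure and so contains some $t\in Y$. Then $k_t\in F\subseteq U$. Hence $D$ is dense.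

\subsection*{Step 2: every $k\in K$ is in the closure of some $T\subseteq Q$ with $|T|\le\omega_1$}

The points of $D$ need not have small $\pi$-character, so we must approximate them by points of $Q$. Suppose that this is impossible for some $k$, that is,
\begin{equation}\label{eq:badk}
k\notin\overline T\quad\text{for all }T\subseteq Q\text{ with }|T|\le\omega_1 .
\end{equation}
We would like to choose $\omega_2$ points of $Q$ that approach $k$ in a well-ordered way. An intersection of $\omega_1$ neighborhoods of $k$ need not meet $Q$, however. So we work with the larger set
\[
Q^*=\bigcup\{\overline T:T\subseteq Q,\ |T|\le\omega_1\}.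
\]
If $X\subseteq Q^*$ and $|X|\le\omega_1$, then $\overline X\subseteq\overline T$ for some $T\subseteq Q$ with $|T|\le\omega_1$ (take the union of sets $T_x\subseteq Q$ with $|T_x|\le\omega_1$ and $x\in\overline{T_x}$, for $x\in X$), and so $k\notin\overline X$ by \eqref{eq:badk}.

\emph{(a) If $\mathcal Z$ is a nonempty family of at most $\omega_1$ closed neighborhoods of $k$, then $Q^*\cap\bigcap\mathcal Z\neq\emptyset$.} For each nonempty finite $a\subseteq\mathcal Z$ the set $\bigcap a$ is a neighborhood of $k$, and as $Q$ is dense there is $q_a\in Q\cap\bigcap a$. Let $T$ be the set of all these $q_a$; then $|T|\le\omega_1$. The closed sets $\overline{\{q_b:b\supseteq a\}}$ are contained in $\overline T\cap\bigcap a$, and finitely many of them, for $a_1,\dots,a_m$, have the common point $q_{a_1\cup\dots\cup a_m}$. By compactness they all have a common point, and it lies in $\overline T\cap\bigcap\mathcal Z\subseteq Q^*\cap\bigcap\mathcal Z$.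

\emph{(b) The chain.} By recursion on $\alpha<\omega_2$ choose a continuous $g_\alpha\colon K\to[0,1]$ with
\[
g_\alpha(k)=1\quad\text{and}\quad g_\alpha=0\text{ on }\overline{\{x_\beta:\beta<\alpha\}},
\]
which is possible since this closure does not contain $k$; and then, by (a), choose $x_\alpha\in Q^*\cap\bigcap_{\beta\le\alpha}\{g_\beta\ge2/3\}$. Thus
\begin{equation}\label{eq:chain}
g_\alpha(x_\gamma)\ge2/3\ \text{ if }\alpha\le\gamma,\qquad g_\alpha(x_\gamma)=0\ \text{ if }\gamma<\alpha .
\end{equation}

\emph{(c) From points to measure.} Put $u_\alpha=\{g_\alpha>1/2\}^\bullet$ and $v_\alpha=\{g_\alpha<1/4\}^\bullet$ in $\mathfrak A$. Let $1\le\alpha_1<\dots<\alpha_n$ and $0\le m\le n$. (Here and below, the intersection of an empty family is the whole space or the unit of the algebra.) By \eqref{eq:chain} the open set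
\[
\bigcap_{i\le m}\{g_{\alpha_i}>1/2\}\cap\bigcap_{i>m}\{g_{\alpha_i}<1/4\}
\]
contains $x_{\alpha_m}$ if $m\ge1$, and it contains $x_0$ if $m=0$. As $\mu$ is strictly positive,
\begin{equation}\label{eq:pos}
\mu\Bigl(\bigcap_{i\le m}u_{\alpha_i}\cap\bigcap_{i>m}v_{\alpha_i}\Bigr)>0\qquad(0\le m\le n).
\end{equation}
So the pattern ``first $u$'s, then $v$'s'' has positive measure along increasing indices. Independence means that every pattern of $u$'s and $v$'s has positive measure. Since the indices in a given pattern can be rearranged so that those carrying $u$ come first, we only have to be free from the order of the indices, and this is what Lemma~\ref{lem:sym} provides.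

\emph{(d) From chain to independence.} Lemma~\ref{lem:sym} requires points of a Polish space, while $\mathfrak A$ need not be separable. But as its type is $\le\omega_1$, we may fix a sequence $(a_\eta)_{\eta<\omega_1}$ generating $\mathfrak A$; let $\mathfrak A_\xi$ be the closed subalgebra generated by $\{a_\eta:\eta<\xi\}$. It is separable, since the countable algebra generated by these elements is dense in it, and it is complete for the metric $\mu(a\triangle b)$. The union $\bigcup_{\xi<\omega_1}\mathfrak A_\xi$ is metrically closed, because each sequence in it lies in one $\mathfrak A_\xi$. So it is $\mathfrak A$. Hence for each $\alpha$ there is $\xi<\omega_1$ with $u_\alpha,v_\alpha\in\mathfrak A_\xi$, and one $\xi$ works for $\omega_2$ many $\alpha\ge1$.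

Enumerate these $\alpha$ increasingly, and apply Lemma~\ref{lem:sym} to the Polish space $Z=\mathfrak A_\xi^2$, the points $(u_\alpha,v_\alpha)$, and the sets
\[
B_n=\Bigl\{(u_i,v_i)_{1\le i\le n}\in Z^n:\ \mu\Bigl(\bigcap_{i\le m}u_i\cap\bigcap_{i>m}v_i\Bigr)>0\text{ for all }0\le m\le n\Bigr\},
\]
which are open because the Boolean operations and $\mu$ are continuous. The hypothesis of Lemma~\ref{lem:sym} is \eqref{eq:pos}. We get a set $\Lambda$ of $\omega_2$ of these indices such that $(u_{\alpha_i},v_{\alpha_i})_{1\le i\le n}\in B_n$ for all distinct $\alpha_1,\dots,\alpha_n\in\Lambda$ in any order. Given disjoint finite $I,J\subseteq\Lambda$, not both empty, list first the elements of $I$ and then those of $J$, and take $m=|I|$. This gives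
\[
\mu\Bigl(\bigcap_{\alpha\in I}u_\alpha\cap\bigcap_{\alpha\in J}v_\alpha\Bigr)>0 .
\]
So the pairs $(\{g_\alpha\ge1/2\},\{g_\alpha\le1/4\})$, $\alpha\in\Lambda$, of disjoint closed sets satisfy the hypothesis of Lemma~\ref{lem:indep}(b), and $K$ maps onto $[0,1]^{\omega_2}$. This contradicts the assumption of the proposition and finishes Step~2.

\subsection*{Step 3: a $\pi$-base of size $\le\omega_1$}

For each $k\in D$ choose, by Step~2, a set $T_k\subseteq Q$ with $|T_k|\le\omega_1$ and $k\in\overline{T_k}$. The set $T=\bigcup_{k\in D}T_k\subseteq Q$ has size $\le\omega_1$, and it is dense, since its closure contains $D$. Let $\mathcal P$ be the union of local $\pi$-bases of size $\le\omega_1$ at the points of $T$. Then $\mathcal P$ is a $\pi$-base of $K$ and $|\mathcal P|\le\omega_1$.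

\subsection*{Step 4: separability}

Now we are in the case described in the introduction. For $P\in\mathcal P$ choose a closed $F_P\subseteq P$ with $\mu(F_P)>0$ and a Baire set $B_P\subseteq2^{\omega_1}$ representing $\Phi(F_P^\bullet)$. For nonempty finite $a\subseteq\mathcal P$ we have $\lambda(\bigcap_{P\in a}B_P)=\mu(\bigcap_{P\in a}F_P)$, so the following sets are null in $(2^{\omega_1})^\omega$:
\begin{itemize}
\item $\{(t_n):t_m\in\bigcap_{P\in a}B_P\}$, for $m<\omega$ and nonempty finite $a\subseteq\mathcal P$ with $\mu(\bigcap_{P\in a}F_P)=0$;
\item $\{(t_n):t_n\notin B_P\text{ for all }n\}$, for $P\in\mathcal P$; this is null as $\lambda(B_P)>0$.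
\end{itemize}
There are at most $\omega_1$ of them, because $|\mathcal P|\le\omega_1$. By Lemma~\ref{lem:cov} some $(t_n)_{n<\omega}$ avoids them all. Fix $n$. If $a$ is a nonempty finite subset of $\{P\in\mathcal P:t_n\in B_P\}$, then $t_n\in\bigcap_{P\in a}B_P$, so $\mu(\bigcap_{P\in a}F_P)>0$ and $\bigcap_{P\in a}F_P\ne\emptyset$. By compactness there is $k_n\in\bigcap\{F_P:t_n\in B_P\}$ (an arbitrary $k_n\in K$ if there is no such $P$). For every $P\in\mathcal P$ there is $n$ with $t_n\in B_P$, and then $k_n\in F_P\subseteq P$. So $\{k_n:n<\omega\}$ meets every member of the $\pi$-base $\mathcal P$ and is dense in $K$. This proves Proposition~\ref{prop:main}.\hfill$\square$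

\section{Maps onto cubes and fibers}\label{sec:fibers}

The results of this section are proved in $\mathsf{ZFC}$. The first says that a map onto a large cube cannot be destroyed by partitioning the space into the fibers of a map to a compact metric space. The reason is that the value $f(k)$ is determined by countably much information, namely by the members of a countable base of $M$ to which it belongs, whereas the cube has uncountably many coordinates.

\begin{lemma}\label{lem:fiber}
Let $\theta$ be an uncountable cardinal, $K$ compact, $M$ compact metric, and $f\colon K\to M$ continuous. If $K$ maps onto $[0,1]^\theta$, then for some $x\in M$ a closed subset of $f^{-1}[\{x\}]$ maps onto $2^\theta$, and so $f^{-1}[\{x\}]$ maps onto $[0,1]^\theta$.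
\end{lemma}

\begin{proof}
Let $L\subseteq K$ be the preimage of $\{0,1\}^\theta$ under a map of $K$ onto $[0,1]^\theta$. So $L$ is closed and has a continuous surjection $h\colon L\to2^\theta$. The set $\{(f(k),h(k)):k\in L\}\subseteq M\times2^\theta$ is compact and projects onto $2^\theta$. Let $Z$ be a closed subset of it for which the projection $p\colon Z\to2^\theta$ is onto and irreducible. We look for a set of the form $\{t\in2^\theta:t\supseteq s\}$, $s\in2^J$ with $J$ countable, above which $Z$ is the graph of a constant function.

Let $(B_n)_{n\in\omega}$ be a base of $M$, and put $U_n=Z\cap(B_n\times2^\theta)$ and $W_n=2^\theta\setminus p[Z\setminus U_n]$. So $W_n$ is open and $p^{-1}[W_n]\subseteq U_n$: above $W_n$ the first coordinate is certainly in $B_n$.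

\emph{Claim: if $(x,t)\in U_n$, then $t\in\overline{W_n}$.} Otherwise $U_n\cap p^{-1}[2^\theta\setminus\overline{W_n}]$ is a nonempty open subset of $Z$. By \eqref{eq:irr} it contains $p^{-1}[O]$ for some nonempty open $O\subseteq2^\theta$. As $p^{-1}[O]\subseteq U_n$, we have $O\subseteq W_n$; as $p$ is onto and $p^{-1}[O]\subseteq p^{-1}[2^\theta\setminus\overline{W_n}]$, we have $O\cap\overline{W_n}=\emptyset$. This is a contradiction.

So the only undecided points $t$ are those in $\overline{W_n}\setminus W_n$, and we avoid these by a category argument with countably many coordinates. As $2^\theta$ is ccc, a maximal disjoint family of basic clopen subsets of $W_n$ is countable; its union $W_n'$ is dense in $W_n$. There is a countable $J\subseteq\theta$ such that all the $W_n'$, and hence also all their closures $\overline{W_n'}=\overline{W_n}$, depend only on coordinates in $J$. The sets $W_n'\cup(2^\theta\setminus\overline{W_n})$ are open and dense and depend only on $J$. By the Baire category theorem in $2^J$ there is $s\in2^J$ such that every $t\supseteq s$ lies in all of them.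

Let $t\supseteq s$ and $(x,t)\in Z$. If $t\in W_n'$, then $(x,t)\in p^{-1}[W_n]\subseteq U_n$, so $x\in B_n$. If $t\notin\overline{W_n}$, then $x\notin B_n$ by the Claim. One of the two cases holds for each $n$, so $\{n:x\in B_n\}=\{n:t\in W_n'\}$. The latter set depends only on $t{\restriction}J=s$, and the former determines $x$. As $p$ is onto, there is one $x\in M$ with $\{x\}\times\{t:t\supseteq s\}\subseteq Z$. Since $Z\subseteq\{(f(k),h(k)):k\in L\}$, it follows that $h$ maps the closed set $L\cap f^{-1}[\{x\}]\cap h^{-1}[\{t:t\supseteq s\}]$ onto $\{t:t\supseteq s\}\cong2^{\theta\setminus J}\cong2^\theta$; the last step uses that $\theta$ is uncountable. By Lemma~\ref{lem:indep}(a), $f^{-1}[\{x\}]$ maps onto $[0,1]^\theta$.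
\end{proof}

The lemma fails for $\theta=\omega$: the identity of $[0,1]^\omega$ has one-point fibers.

\begin{lemma}\label{lem:scattered}
Let $K$ be a compact space with scattered fibers. Then
\begin{enumerate}
\item[(a)] $K$ does not map onto $[0,1]^{\omega_1}$;
\item[(b)] the points of countable character are dense in $K$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $f\colon K\to M$ witness that $K$ has scattered fibers.

(a) Otherwise, by Lemma~\ref{lem:fiber}, a closed subset of some fiber of $f$ maps onto $2^{\omega_1}$, hence onto $2^\omega$. Passing to a smaller closed set we obtain a compact scattered $F$ and an irreducible map $g$ of $F$ onto $2^\omega$. Let $q$ be an isolated point of $F$. By \eqref{eq:irr} for $U=\{q\}$, there is a nonempty open $O\subseteq2^\omega$ with $g^{-1}[O]\subseteq\{q\}$. Then $O=\{g(q)\}$, but $2^\omega$ has no isolated points.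

(b) Let $U\subseteq K$ be nonempty and open. Pick $k\in U$, and let $F=f^{-1}[\{f(k)\}]$. As $F$ is scattered, its nonempty subspace $U\cap F$ has an isolated point $q$, so $\{q\}=F\cap O$ for some open $O\subseteq U$. Since $M$ is metric, $F$ is a $G_\delta$ set in $K$, and so is $\{q\}$. In a compact space a point that is a $G_\delta$ set has a countable local base. So $q\in U$ has countable character.
\end{proof}

\section{Proofs of the theorems}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
In $V[G]$ let $K$ be a compact space with scattered fibers which supports a measure. By Lemma~\ref{lem:scattered}(a), $K$ does not map onto $[0,1]^{\omega_1}$, hence it does not map onto $[0,1]^{\omega_2}$. By Lemma~\ref{lem:scattered}(b), the points of countable character are dense, so $\{x\in K:\pi\chi(x,K)\le\omega_1\}$ is dense. By Proposition~\ref{prop:main}, $K$ is separable.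
\end{proof}

\begin{remark}\label{rem:c}
If $\kappa^\omega=\kappa$ in $V$, then $\mathfrak c=\kappa$ in $V[G]$. Indeed, by (R1) each real is $h(r{\restriction}S)$ for some countable $S\subseteq\kappa$ and some Borel $h$ from $V$, and by $\mathsf{CH}$ there are in $V$ only $\kappa^\omega\cdot\omega_1=\kappa$ such pairs; conversely, by genericity the restrictions of $r$ to $\kappa$ disjoint countably infinite blocks of coordinates (chosen and enumerated in $V$) give $\kappa$ different reals. So the conclusion of Theorem~\ref{thm:A} is consistent with $\mathfrak c$ being arbitrarily large.
\end{remark}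

For Theorem~\ref{thm:B}(1) there are no fibers that would provide a dense set of points of small $\pi$-character. They come from the following theorem of \v{S}apirovski\u{\i} (see \cite[3.18]{Juhasz}): \emph{for uncountable $\theta$, a compact space maps onto $[0,1]^\theta$ if and only if it has a nonempty closed subset $F$ with $\pi\chi(x,F)\ge\theta$ for all $x\in F$.}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) In $V[G]$ let $K$ be a compact space which supports a measure and does not map onto $[0,1]^{\omega_2}$. We show that $Q=\{x\in K:\pi\chi(x,K)\le\omega_1\}$ is dense. Let $U\subseteq K$ be nonempty and open, and choose a nonempty open $O$ with $\overline O\subseteq U$. By \v{S}apirovski\u{\i}'s theorem with $\theta=\omega_2$ and $F=\overline O$ there is $x\in\overline O$ with $\pi\chi(x,\overline O)\le\omega_1$. Let $\mathcal V$ be a local $\pi$-base at $x$ in $\overline O$ with $|\mathcal V|\le\omega_1$. For $H\in\mathcal V$ the set $H\cap O$ is nonempty, as $O$ is dense in $\overline O$, and it is open in $O$, hence in $K$. Each neighborhood of $x$ in $K$ contains some $H\in\mathcal V$, and so it contains $H\cap O$. Thus $\{H\cap O:H\in\mathcal V\}$ is a local $\pi$-base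 at $x$ in $K$, and $x\in Q\cap U$. By Proposition~\ref{prop:main}, $K$ is separable.

(2) By Lemma~\ref{lem:fiber} with $\theta=\omega_2$, $K$ does not map onto $[0,1]^{\omega_2}$. Now apply (1).

(3) Let $\kappa=\omega_2$. By $\mathsf{CH}$, $\omega_2^\omega=\omega_2$ in $V$, so $\mathfrak c=\omega_2$ in $V[G]$ by Remark~\ref{rem:c}. In $V[G]$ let $K$ be the Stone space of the Lebesgue measure algebra $\mathfrak L$ of $[0,1]$. Lebesgue measure induces a measure on $K$ which is positive on all nonempty clopen sets, hence strictly positive. The weight of $K$ is $|\mathfrak L|=\mathfrak c=\omega_2$. A continuous image of a compact space does not have larger weight, and $[0,1]^{\omega_3}$ has weight $\omega_3$. So $K$ does not map onto $[0,1]^{\omega_3}$.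

To see that $K$ is not separable, let $u_n\in K$ $(n\in\omega)$ be ultrafilters on $\mathfrak L$. Split the unit element of $\mathfrak L$ into finitely many elements of measure less than $2^{-n-2}$; one of them, say $a_n$, belongs to $u_n$. The measure of $\sup_na_n$ is at most $1/2$. So its complement is a nonzero element of $\mathfrak L$ which is disjoint from each $a_n$ and belongs to no $u_n$. It defines a nonempty clopen subset of $K$ that misses $\{u_n:n\in\omega\}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BN}
Piotr Borodulin-Nadzieja, \emph{Measures and fibers}, arXiv:1603.07501 (2016).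

\bibitem{Juhasz}
Juh\'asz, \emph{Cardinal functions in topology -- ten years later}.

\bibitem{Kunen}
Kunen, \emph{Random and Cohen reals}, Handbook of Set-Theoretic Topology.

\end{thebibliography}

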